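# The second mixed Dirichlet–Neumann eigenvalue of the disk: one free arc against two

## One free arc wins near the Dirichlet end

**Theorem 1.** Let $\mathcal B\subset\mathbb R^2$ be the unit disk. If $\Gamma\subset\partial\mathcal B$ is a union of finitely many pairwise disjoint open arcs, let $0<\lambda_1(\Gamma)\le\lambda_2(\Gamma)\le\cdots$ be the eigenvalues, counted with multiplicity, of
$$-\Delta u=\lambda u\ \text{ in }\mathcal B,\qquad u=0\ \text{ on }\Gamma,\qquad \frac{\partial u}{\partial n}=0\ \text{ on }\partial\mathcal B\setminus\overline\Gamma ,$$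
in the weak sense on $\{u\in H^1(\mathcal B):u=0\text{ on }\Gamma\}$. For $\ell\in(0,2\pi)$ and $n\ge1$ let $\Gamma_n$ be the uniform $n$-partition of length $\ell$: $n$ open arcs of length $\ell/n$ alternating with $n$ Neumann arcs of length $(2\pi-\ell)/n$, invariant under rotation by $2\pi/n$. Put $\varepsilon=2\pi-\ell$ and $\Lambda=j_{1,1}^2\approx14.68$. As $\varepsilon\to0$,
$$\lambda_2(\Gamma_1)=\Lambda\Big(1-\frac{\varepsilon^2}{4}\Big)+O(\varepsilon^3),\qquad \lambda_2(\Gamma_2)=\Lambda\Big(1-\frac{\varepsilon^2}{8}\Big)+O(\varepsilon^3).$$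
Hence $\lambda_2(\Gamma_1)<\lambda_2(\Gamma_2)$ for all $\ell<2\pi$ close enough to $2\pi$.

Think of a membrane clamped along $\Gamma$ and free along the rest of its rim. The total clamped length $\ell$ is prescribed, and we may distribute it over arcs as we like. How should we do this to make the second eigenvalue as small as possible? Let $\mathcal F_\ell$ be the family of all admissible $\Gamma$, that is, of finite unions of disjoint open arcs with total length $\ell$. Eveline Legendre's "Extrema of low eigenvalues of the Dirichlet-Neumann Laplacian on a disk", arXiv:0708.3489 (2007), is the source of the following conjecture.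

**Conjecture.** For every $\ell\in(0,2\pi)$ and every $\Gamma\in\mathcal F_\ell$ one has $\lambda_2(\Gamma_2)\le\lambda_2(\Gamma)$.

Theorem 1 says that this is false: when the free part is short, putting all of it into one arc lowers $\lambda_2$ twice as much, to leading order, as splitting it into two opposite arcs. The deciding feature is that the drop is quadratic in the length of an arc, and $\varepsilon^2>(\varepsilon/2)^2+(\varepsilon/2)^2$.

Three further theorems place this in a fuller picture. Write $N=\partial\mathcal B\setminus\overline\Gamma$ for the Neumann part. For $a,b\ge0$ with $a+b=\varepsilon$ let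
$$N_{a,b}=\{|\theta|<a/2\}\cup\{|\theta-\pi|<b/2\},\qquad \Gamma_{a,b}=\text{interior of }\partial\mathcal B\setminus N_{a,b}.$$
So $\Gamma_{\varepsilon,0}$ is $\Gamma_1$ and $\Gamma_{\varepsilon/2,\varepsilon/2}$ is $\Gamma_2$, up to rotation; for $a,b>0$ the set $\Gamma_{a,b}$ consists of two arcs of length $\ell/2$. The superscript "ev" means that we only admit functions even in $y$ (even in $\theta$), so $\lambda_2^{ev}\ge\lambda_2$.

**Theorem 2.** For every $\ell\in(0,2\pi)$ and $\Gamma\in\mathcal F_\ell$ there are $a,b\ge0$, $a+b=\varepsilon$, with $\lambda_2(\Gamma)\ge\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda_2(\Gamma_{a,b})$. The minimum of $\lambda_2$ over $\mathcal F_\ell$ is attained. Every minimizer equals, up to a rotation and finitely many points, some $\Gamma_{a,b}$ with $\lambda_2(\Gamma_{a,b})=\lambda_2^{ev}(\Gamma_{a,b})$.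

**Theorem 3.** There is $\ell_1<2\pi$ such that for $\ell\in(\ell_1,2\pi)$ the minimizer of $\lambda_2$ over $\mathcal F_\ell$ is $\Gamma_1$, unique up to rotation and finitely many points.

**Theorem 4.** There is $\ell_0>0$ such that for $\ell\in(0,\ell_0)$ the minimizer of $\lambda_2$ over $\mathcal F_\ell$ is $\Gamma_2$, unique up to rotation and finitely many points.

So the conjectured configuration is the right one for small $\ell$ and the wrong one for $\ell$ near $2\pi$. Which $\Gamma_{a,b}$ is optimal for intermediate $\ell$ is not determined here. The disproof uses only Lemmas 1 to 5 below; the rearrangement sections serve Theorem 2, and with it Theorems 3 and 4.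

## Form domains, negative directions, and the two extreme circles

Throughout, $C,c>0$ are absolute constants that may change from line to line, and functions are real unless exponentials appear. We use $H^{1/2}(\partial\mathcal B)$, the space of traces of $H^1(\mathcal B)$. In Fourier series $f=\sum f_ke^{ik\theta}$ it is the space with norm $\big(\sum(1+|k|)|f_k|^2\big)^{1/2}<\infty$.

**Definition (form domains).** For measurable $M\subset\partial\mathcal B$ let
$$X_M=\{f\in H^{1/2}(\partial\mathcal B):f=0\text{ a.e. off }M\},\qquad V_M=\{u\in H^1(\mathcal B):u|_{\partial\mathcal B}\in X_M\}.$$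
Let $\lambda_k(M)$ be the eigenvalues of $\int|\nabla u|^2$ on $V_M$. We call $M$ the free set. For $\Gamma\in\mathcal F_\ell$ with Neumann part $N$, $\lambda_k(\Gamma)=\lambda_k(N)$.

For example, $M=\emptyset$ gives $V_M=H^1_0$ and the Dirichlet problem, while $M=\partial\mathcal B$ gives $V_M=H^1$ and the Neumann problem. Since $H^1\hookrightarrow L^2$ is compact and $V_M$ is closed, the eigenvalues exist. Since $V_M$ is closed under $u\mapsto|u|$, the strong maximum principle shows that the first eigenfunction is positive in $\mathcal B$ and the first eigenvalue is simple. If $M$ is symmetric under $y\mapsto-y$, this first eigenfunction is even in $y$, so $\lambda_1^{ev}(M)=\lambda_1(M)$.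

**Definition (negative index).** $n_-$ of a quadratic form is the maximal dimension of a subspace on which it is negative definite. Put $Q_\lambda(u)=\int_{\mathcal B}|\nabla u|^2-\lambda u^2$, with polar form $Q_\lambda(\cdot,\cdot)$.

We have
$$n_-(Q_\lambda|_{V_M})=\#\{k:\lambda_k(M)<\lambda\}.\tag{1}$$
Indeed, the eigenfunctions with eigenvalue below $\lambda$ span a negative definite space. A subspace of larger dimension contains a nonzero element $L^2$-orthogonal to them, where $Q_\lambda\ge0$. The same holds in the even sector.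

We also use that *the index is additive*: if a form on $A\oplus B$ satisfies $Q(A,B)=0$, then $n_-(A\oplus B)=n_-(A)+n_-(B)$. The inequality $\ge$ is clear. For $\le$ let both indices be finite and choose maximal negative definite $A_-\subset A$, $B_-\subset B$. As the form is nondegenerate on the finite-dimensional $A_-$, its $Q$-orthogonal complement $A_+$ in $A$ satisfies $A=A_-\oplus A_+$, and $Q\ge0$ on $A_+$ by maximality; likewise for $B$. A subspace of dimension greater than $n_-(A)+n_-(B)$ meets $A_+\oplus B_+$, where $Q\ge0$.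

**The two extreme circles.** Separation of variables gives Dirichlet eigenvalues $j_{k,m}^2$ and Neumann eigenvalues $0$, $j_{k,m}'^2$. The zeros we need are
$$j_{0,1}\approx2.405,\quad j_{1,1}\approx3.832,\quad j_{2,1}\approx5.136,\quad j_{0,2}\approx5.520,\quad j_{1,1}'\approx1.841,\quad j_{2,1}'\approx3.054 .$$
All free: $0$, then $\mu:=j_{1,1}'^2\approx3.39$ (double), then $j_{2,1}'^2\approx9.33$. All clamped: $j_{0,1}^2\approx5.78$ (simple), then $\Lambda$ (double, eigenfunctions $J_1(j_{1,1}r)\cos(\theta-\theta_0)$). As an example, $n_-(Q_9)$ is $1$ on $H^1_0$ and $3$ on $H^1$. Since $H_0^1\subset V_M\subset H^1$, min–max gives $\mu\le\lambda_2(M)\le\Lambda$ for every $M$.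

**A short window, first guess.** Start from the clamped disk and free a short set $N$. One may guess that $\lambda_2$ falls by an amount governed by how much normal derivative the window sees. For $v=J_1(j_{1,1}r)\cos\theta$ this suggests the weight $\int_N\cos^2\theta\,d\theta$. On $N_{a,b}$ the weight equals $\frac{\varepsilon}{2}+\frac{\sin a+\sin b}{2}=\varepsilon+O(\varepsilon^3)$, whatever the split. The guess is thus a tie at leading order. It also has the wrong size: Lemma 4 will show that the drop is $O(\varepsilon^2)$. The reason is scaling. A function $f$ on a window of length $a$ has a scale-free energy, while its overlap $\int f$ with a fixed smooth mode is of size $a$; so the squared overlap per unit energy is of order $a^2$, which is strictly convex in $a$.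

## Circular rearrangement of the two nodal domains

A sensible first approach is to symmetrize. The second eigenfunction has a positive and a negative part; rearrange the first about $\theta=0$ and the second about $\theta=\pi$. This works, and it proves the first two claims of Theorem 2.

**Definition (circular rearrangement).** For $0\le w\in H^1(\mathcal B)$ let $w^*(r,\cdot)$ be the symmetric decreasing rearrangement of $w(r,\cdot)$ on the circle about $\theta=0$. For example, $w=r^2(1+\cos2\theta)$ has $w^*=r^2(1+\cos\theta)$, since $1+\cos2\theta$ and $1+\cos\theta$ are equidistributed on the circle.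

**Step 1 (rearrangement does not raise the Dirichlet integral and respects traces).** We claim $w^*\in H^1$, $\|w^*\|_2=\|w\|_2$, $\|\nabla w^*\|_2\le\|\nabla w\|_2$, and that the trace of $w^*$ is the rearrangement of the trace of $w$. Equality of norms is equimeasurability. For a.e. $r$, $\int|\partial_\theta w^*|^2d\theta\le\int|\partial_\theta w|^2d\theta$ by the Pólya–Szegő inequality on the circle. Rearrangement is nonexpansive in $L^2(S^1)$, so
$$\|w^*(r+h,\cdot)-w^*(r,\cdot)\|_{L^2(S^1)}\le\|w(r+h,\cdot)-w(r,\cdot)\|_{L^2(S^1)}.$$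
Divide by $h$, square, integrate against $r\,dr$ over a compact subinterval of $(0,1)$ and let $h\to0$. This gives a weak derivative $\partial_rw^*\in L^2$ with $\|\partial_rw^*\|\le\|\partial_rw\|$. So $w^*$ has the asserted gradient bound in the punctured disk, and a point has zero capacity, so $w^*\in H^1(\mathcal B)$. Finally, $r\mapsto w(r,\cdot)\in L^2(S^1)$ is continuous up to $r=1$ with the trace as limit, and nonexpansiveness carries this limit over to $w^*$.

**Step 2 (from an arbitrary free set to $N_{a,b}$).** Let $M$ be measurable, $|M|=\varepsilon$, and let $u$ be a second eigenfunction of $V_M$ with trace $f$. It is orthogonal to the positive first eigenfunction, so $u_\pm\ne0$. Testing the equation with $u_\pm\in V_M$ gives $\|\nabla u_\pm\|^2=\lambda_2(M)\|u_\pm\|^2$. Let $U_1=(u_+)^*$ and let $U_2$ be $(u_-)^*$ rotated by $\pi$. Both are even in $y$. On each circle their supports are arcs centred at $0$ and $\pi$ of total length at most $2\pi$, so $U_1U_2=0$ a.e. By Step 1 their Rayleigh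 quotients are at most $\lambda_2(M)$, and since they live on disjoint sets the same holds on $\mathrm{span}(U_1,U_2)$. Their traces live on arcs centred at $0,\pi$ of lengths $|\{f>0\}|$, $|\{f<0\}|$, with sum at most $\varepsilon$. Choose $a\ge|\{f>0\}|$, $b\ge|\{f<0\}|$ with $a+b=\varepsilon$. Then $\mathrm{span}(U_1,U_2)\subset V_{N_{a,b}}^{ev}$, and min–max yields
$$\lambda_2(M)\ge\lambda_2^{ev}(N_{a,b})\ge\lambda_2(N_{a,b}).\tag{2}$$

**Step 3 (a minimum exists).** It suffices to show that $a\mapsto\lambda_2(N_{a,\varepsilon-a})$ is lower semicontinuous on $[0,\varepsilon]$. Let $a_n\to a$, pass to a subsequence realizing the lower limit, and take $L^2$-orthonormal first and second eigenfunctions. They are bounded in $H^1$ because $\lambda_2\le\Lambda$. Along a further subsequence they converge weakly in $H^1$, strongly in $L^2(\mathcal B)$, and their traces converge strongly in $L^2(\partial\mathcal B)$ and a.e. Every boundary point outside $\overline{N_{a,\varepsilon-a}}$, except possibly $\theta=0$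 and $\theta=\pi$, lies outside $N_{a_n,\varepsilon-a_n}$ for large $n$. So the limits are orthonormal and lie in $V_{N_{a,\varepsilon-a}}$. By weak lower semicontinuity they span a plane with Rayleigh quotients at most $\liminf\lambda_2(N_{a_n,\varepsilon-a_n})$. Hence
$$\mathsf m:=\min_{0\le a\le\varepsilon}\lambda_2(N_{a,\varepsilon-a})$$
exists, and by (2) it is the minimum over $\mathcal F_\ell$ and also over all measurable $M$ with $|M|=\varepsilon$.

Here the approach stops. Rearrangement handles the two nodal domains separately and says nothing about how $\varepsilon$ should be divided between them. Reflection symmetry suggests $a=b$, but no inequality so far supports it. To compare different $a$ we must measure what a window does to $\lambda_2$.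

## Moving the problem to the boundary circle

For $\lambda$ between the first two distinct Dirichlet eigenvalues we can remove the interior and keep a quadratic form on the circle. For $\lambda>0$, $z=\sqrt\lambda$, $k\ge0$, put
$$d_k=d_{-k}=\frac{zJ_k'(z)}{J_k(z)}=k-r_k,\qquad r_k=\frac{zJ_{k+1}(z)}{J_k(z)} .$$

**Bessel facts.** Classically,
$$r_k(\lambda)=2\lambda\sum_{m\ge1}\frac1{j_{k,m}^2-\lambda},\qquad\sum_{m\ge1}j_{k,m}^{-2}=\frac1{4(k+1)},\tag{3}$$
and $j_{k,m}$ increases with $k$. Let $k\ge2$ and $0<\lambda\le\Lambda<j_{2,1}^2$. Then $j_{k,m}^2-\lambda\ge c\,j_{k,m}^2$, so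
$$0<r_k\le\frac{C\lambda}{k+1},\qquad 0\le r_k'(\lambda)=2\sum_m\frac{j_{k,m}^2}{(j_{k,m}^2-\lambda)^2}\le C.\tag{4}$$
The recurrence $J_k+J_{k+2}=\frac{2(k+1)}zJ_{k+1}$ gives
$$r_k=\frac{\lambda}{2(k+1)-r_{k+1}}.\tag{5}$$
The denominator equals $\lambda/r_k\ge c(k+1)$ by (4). Comparing with $\lambda/(2(k+1))$ we get $r_k=\frac\lambda{2(k+1)}+O(k^{-3})$, uniformly for $0<\lambda\le\Lambda$, $k\ge2$.

**Lemma 1.** Let $j_{0,1}^2<\lambda<\Lambda$ and $E_\lambda(f)=2\pi\sum_kd_k(\lambda)|f_k|^2$. Then $\lambda_2(M)<\lambda$ if and only if $E_\lambda(f)<0$ for some $f\in X_M$. If $M$ is symmetric under $y\mapsto-y$, then $\lambda_2^{ev}(M)<\lambda$ if and only if $E_\lambda(f)<0$ for some even $f\in X_M$.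

*Proof.* As $\lambda$ is not a Dirichlet eigenvalue, each $f\in H^{1/2}$ has a unique extension $U_f\in H^1$ with $-\Delta U_f=\lambda U_f$ and trace $f$, and $f\mapsto U_f$ is bounded. For a trigonometric polynomial, $U_f=\sum f_k\frac{J_{|k|}(zr)}{J_{|k|}(z)}e^{ik\theta}$, and Green's formula gives $Q_\lambda(U_f)=\int f\,\partial_nU_f=E_\lambda(f)$. Since $|d_k|\le C_\lambda(1+|k|)$, both sides are continuous on $H^{1/2}$, so the identity holds for all $f$.

Each $u\in V_M$ is uniquely $v+U_f$ with $v\in H_0^1$, $f\in X_M$, and $Q_\lambda(v,U_f)=0$ because $U_f$ solves the equation. Index additivity gives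
$$n_-(Q_\lambda|_{V_M})=n_-(Q_\lambda|_{H_0^1})+n_-(E_\lambda|_{X_M})=1+n_-(E_\lambda|_{X_M}),$$
since exactly one Dirichlet eigenvalue lies below $\lambda$. Now use (1). In the even sector the argument is the same, because the one negative Dirichlet direction $J_0(j_{0,1}r)$ is even. $\square$

As an example, $f=\cos\theta$ has $E_\lambda(f)=\pi d_1(\lambda)$, which is negative on $(\mu,\Lambda)$. With $M=\partial\mathcal B$ this matches $\lambda_2(\partial\mathcal B)=\mu<\lambda$.

**The Dirichlet energy on the circle.** Let $\mathcal E(f)=\|\nabla\mathcal Hf\|_2^2$, with $\mathcal H$ the harmonic extension. Douglas' formula states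
$$\mathcal E(f)=2\pi\sum|k||f_k|^2=\frac1{8\pi}\iint\frac{(f(\theta)-f(\varphi))^2}{\sin^2\frac{\theta-\varphi}2}\,d\theta\,d\varphi .\tag{6}$$
To see the second equality, put $\varphi=\theta-\psi$. Then Parseval turns the right side into $\frac14\sum|f_k|^2\int_{-\pi}^\pi\frac{4\sin^2(k\psi/2)}{\sin^2(\psi/2)}d\psi$, and the Fejér integral is $\int_{-\pi}^{\pi}\frac{\sin^2(k\psi/2)}{\sin^2(\psi/2)}d\psi=2\pi|k|$. We note four consequences.

* $\mathcal E(|f|)\le\mathcal E(f)$.
* If $f,g$ have supports at positive distance, then $\mathcal E(f,g)=-\frac1{4\pi}\iint\frac{f(\theta)g(\varphi)}{\sin^2((\theta-\varphi)/2)}d\theta\,d\varphi$.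
* $\mathcal E$ is invariant under Möbius automorphisms of $\mathcal B$, because Dirichlet integrals are conformally invariant.
* $\mathcal E(f,g)=\int\nabla\mathcal Hf\cdot\nabla\eta$ for every $\eta\in H^1(\mathcal B)$ with trace $g$, since $\eta-\mathcal Hg\in H_0^1$.

**Isolating the singular mode.** Put $m(f)=\int fe^{-i\theta}d\theta=2\pi f_1$. The modes $k=\pm1$ contribute $4\pi(d_1-1)|f_1|^2=-\frac{r_1}\pi|m(f)|^2$ to $E_\lambda-\mathcal E$, hence
$$E_\lambda(f)=\mathcal E(f)+R_\lambda(f)-\frac{r_1(\lambda)}\pi|m(f)|^2,\qquad R_\lambda(f)=-2\pi\sum_{|k|\ne1}r_{|k|}(\lambda)|f_k|^2.\tag{7}$$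
For $\lambda\in[9,\Lambda]$ all $r_k$ with $k\ne1$ are bounded: for $k\ge2$ by (4), for $k=0$ because $j_{0,1}^2<9$ and $\Lambda<j_{0,2}^2$. So $|R_\lambda(f)|\le C_0\|f\|_2^2$. By (3), $r_1$ is continuous and strictly increasing on $[9,\Lambda)$, and
$$r_1(\lambda)=\frac{2\lambda}{\Lambda-\lambda}+O(1)=\frac{2\Lambda}{\Lambda-\lambda}+O(1).\tag{8}$$
As $\lambda\to\Lambda$ only one term blows up, and it sees $f$ only through the number $m(f)$. So near the Dirichlet end we should maximize $|m(f)|^2/\mathcal E(f)$.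

## How much first mode one arc can carry

**Lemma 2.** If $f\in X_M$ and $|M|\le\varepsilon<2\pi$, then $\|f\|_2^2\le\pi\tan(\varepsilon/4)\,\mathcal E(f)$.

*Proof.* In (6) keep only the pairs in $M\times M^c$ and $M^c\times M$:
$$\mathcal E(f)\ge\frac1{4\pi}\int_Mf(\theta)^2\int_{M^c}\frac{d\varphi}{\sin^2((\theta-\varphi)/2)}\,d\theta.$$
Since $|M^c|\ge2\pi-\varepsilon$ and $\sin^{-2}(\psi/2)$ decreases in $|\psi|\in(0,\pi]$, the inner integral is smallest when $M^c$ is as far from $\theta$ as possible. So it is at least $2\int_{\varepsilon/2}^\pi\sin^{-2}(\psi/2)\,d\psi=4\cot(\varepsilon/4)$. $\square$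

**Lemma 3.** Let $I_\alpha=\{|\theta|<\alpha\}$ with $0<\alpha<\pi/2$.

(a) $\big(\int|f|\,d\theta\big)^2\le2\pi\tan^2(\alpha/2)\,\mathcal E(f)$ for $f\in X_{I_\alpha}$.

(b) For $f_\alpha=(\tan^2\frac\alpha2-\tan^2\frac\theta2)_+^{1/2}$ one has $f_\alpha\in X_{I_\alpha}$, $\mathcal E(f_\alpha)=\frac\pi2\tan^2\frac\alpha2$ and $m(f_\alpha)^2\ge\frac\pi8\sin^2(2\alpha)\,\mathcal E(f_\alpha)$.

*Proof.* **Step 1 (an explicit harmonic function on the half plane).** The aim is a function vanishing off an interval and having constant normal derivative on it. The map $w\mapsto\zeta=i\frac{1-w}{1+w}$ takes $\mathcal B$ to the upper half plane, with boundary correspondence $x=\tan(\theta/2)$. It preserves Dirichlet integrals, and $d\theta=2\cos^2(\theta/2)\,dx$. Put $a=\tan(\alpha/2)$ and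
$$v_a=\mathrm{Re}\,F-\mathrm{Im}\,\zeta,\qquad F=\sqrt{a^2-\zeta^2},$$
with the branch asymptotic to $-i\zeta$ at $\infty$, which is positive on the imaginary axis and on $(-a,a)$.

* On $\mathbb R$, $v_a=(a^2-x^2)_+^{1/2}$, because $F$ is imaginary for $|x|>a$.
* On $(-a,a)$, $F'=-x/\sqrt{a^2-x^2}$ is real, so $\partial_y\mathrm{Re}\,F=-\mathrm{Im}\,F'=0$ and $-\partial_yv_a=1$.
* At $\infty$, $F=-i\zeta+\frac{ia^2}{2\zeta}+O(|\zeta|^{-3})$, so $v_a=O(|\zeta|^{-1})$ and $\nabla v_a=O(|\zeta|^{-2})$.
* Near $\pm a$, $|v_a|\le C|\zeta\mp a|^{1/2}$ and $|\nabla v_a|\le C|\zeta\mp a|^{-1/2}$ (here $C$ may depend on $a$).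

**Step 2 (its energy).** Apply Green's formula on the half plane minus half discs of radius $\rho$ about $\pm a$, cut at $|\zeta|=R$. The extra boundary terms are $O(\rho^{1/2}\rho^{-1/2}\rho)$ and $O(R^{-1}R^{-2}R)$, and they vanish in the limit. So
$$\int|\nabla v_a|^2=\int_{-a}^a\sqrt{a^2-x^2}\,dx=\frac{\pi a^2}2 .$$
Transplanted to $\mathcal B$, $v_a$ is continuous on $\overline{\mathcal B}$, harmonic, of finite Dirichlet integral, with boundary values $f_\alpha$. Hence it is $\mathcal Hf_\alpha$, and $\mathcal E(f_\alpha)=\frac\pi2\tan^2\frac\alpha2$.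

**Step 3 (pairing with a slightly larger interval gives (a)).** Let $f\in X_{I_\alpha}$, so that $f$ lives in $[-a,a]$, and let $a'>a$. Let $\eta=\chi\,\mathcal Hf$ with a smooth cutoff $\chi$ equal to $1$ near $[-a,a]$, compactly supported in the closed half plane and vanishing near $\pm a'$. Then $\eta$ has trace $f$, and $v_{a'}$ is smooth up to the boundary on $\mathrm{supp}\,\eta$. Writing $f_{a'}^{\circ}=(a'^2-x^2)_+^{1/2}$,
$$\mathcal E(f,f^{\circ}_{a'})=\int\nabla\eta\cdot\nabla v_{a'}=\int f\,(-\partial_yv_{a'})\,dx=\int f\,dx .$$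
Cauchy–Schwarz and $a'\to a$ give $(\int f\,dx)^2\le\frac{\pi a^2}2\mathcal E(f)$. Apply this to $|f|$ and use $\int|f|\,d\theta\le2\int|f|\,dx$ and $\mathcal E(|f|)\le\mathcal E(f)$.

**Step 4 (testing $f_\alpha$ gives (b)).** Since $f_\alpha$ is even and nonnegative, and $\int f_\alpha dx=\frac{\pi a^2}2=\mathcal E(f_\alpha)$,
$$m(f_\alpha)=\int f_\alpha\cos\theta\,d\theta\ge2\cos\alpha\cos^2\tfrac\alpha2\int f_\alpha\,dx=2\cos\alpha\cos^2\tfrac\alpha2\,\mathcal E(f_\alpha).$$
So $m(f_\alpha)^2/\mathcal E(f_\alpha)\ge4\cos^2\alpha\cos^4\frac\alpha2\cdot\frac\pi2\tan^2\frac\alpha2=\frac\pi2\cos^2\alpha\sin^2\alpha=\frac\pi8\sin^22\alpha$. $\square$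

## From boundary ratio to eigenvalue, and the disproof

**Lemma 4.** Let $|M|=\varepsilon$ and $S(M)=\sup_{0\ne f\in X_M}|m(f)|^2/\mathcal E(f)$, with $S(M)>0$. Then $S(M)\le C\varepsilon^2$ and, for $\varepsilon\le\varepsilon_0$ (absolute), $9\le\lambda_2(M)<\Lambda$ and
$$\lambda_2(M)=\Lambda-\frac{2\Lambda}\pi S(M)\,(1+O(\varepsilon))\quad\text{uniformly in }M.$$

*Proof.* **Step 1 (the form is $\mathcal E$ minus a rank-one term, up to $O(\varepsilon)$).** By Lemma 2, $|m(f)|^2\le\|f\|_1^2\le\varepsilon\|f\|_2^2\le C\varepsilon^2\mathcal E(f)$ for small $\varepsilon$, so $S(M)\le C\varepsilon^2$. By (7) and Lemma 2, for $\lambda\in[9,\Lambda)$ and $f\in X_M$,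
$$(1-C_1\varepsilon)\mathcal E(f)-\tfrac{r_1(\lambda)}\pi|m(f)|^2\le E_\lambda(f)\le(1+C_1\varepsilon)\mathcal E(f)-\tfrac{r_1(\lambda)}\pi|m(f)|^2.\tag{9}$$

**Step 2 (location of $\lambda_2$).** At $\lambda=9$, $r_1$ is a fixed number, so $E_9\ge0$ on $X_M$ for small $\varepsilon$, and Lemma 1 gives $\lambda_2(M)\ge9$. As $r_1\to\infty$ when $\lambda\to\Lambda^-$ and $S(M)>0$, $E_\lambda$ becomes negative somewhere, so $\lambda_2(M)<\Lambda$.

**Step 3 (solving for $\lambda_2$).** At $\lambda=\lambda_2(M)$, Lemma 1 gives $E_\lambda\ge0$ on $X_M$, so the right half of (9) yields $\frac{r_1}\pi S\le1+C_1\varepsilon$. For $\lambda\in(\lambda_2(M),\Lambda)$ some $E_\lambda(f)<0$, so the left half yields $\frac{r_1(\lambda)}\pi S\ge1-C_1\varepsilon$; let $\lambda\downarrow\lambda_2(M)$. Thus $r_1(\lambda_2(M))=\frac\pi S(1+O(\varepsilon))$. By (8),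
$$\frac{2\Lambda}{\Lambda-\lambda_2(M)}=\frac\pi S\big(1+O(\varepsilon)+O(S)\big),$$
and $S=O(\varepsilon^2)$. $\square$

**Lemma 5.** For $a,b\ge0$, $a+b=\varepsilon$ small, $S(N_{a,b})=\frac\pi8(a^2+b^2)\,(1+O(\varepsilon^2))$, uniformly in $a$.

*Proof.* Let $\Theta(a)=2\pi\tan^2(a/4)=\frac\pi8a^2(1+O(\varepsilon^2))$, the constant of Lemma 3(a) for an arc of length $a$. If $a$ or $b$ is zero, omit the corresponding terms below.

**Step 1 (upper bound: far arcs hardly interact).** Let $f=g+h\in X_{N_{a,b}}$ with $g,h$ living on the arcs at $0,\pi$, and put $p=\int|g|$, $p'=\int|h|$. For $\theta,\varphi$ in the two arcs, $\theta-\varphi$ differs from $\pi$ by at most $\varepsilon/2$, so $\sin^2\frac{\theta-\varphi}2\ge\cos^2\frac\varepsilon4$. Hence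
$$\mathcal E(f)\ge\mathcal E(|f|)\ge\frac{p^2}{\Theta(a)}+\frac{p'^2}{\Theta(b)}-\frac{pp'}{2\pi\cos^2(\varepsilon/4)}\ge(1-C\varepsilon^2)\Big(\frac{p^2}{\Theta(a)}+\frac{p'^2}{\Theta(b)}\Big),$$
because $pp'\le\frac12\sqrt{\Theta(a)\Theta(b)}\big(\frac{p^2}{\Theta(a)}+\frac{p'^2}{\Theta(b)}\big)$ and $\sqrt{\Theta(a)\Theta(b)}\le C\varepsilon^2$. By Cauchy–Schwarz, $|m(f)|^2\le(p+p')^2\le(\Theta(a)+\Theta(b))\big(\frac{p^2}{\Theta(a)}+\frac{p'^2}{\Theta(b)}\big)$. So $S(N_{a,b})\le(\Theta(a)+\Theta(b))(1+C\varepsilon^2)$.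

**Step 2 (lower bound: the best combination of the two extremals).** Let $g=f_{a/2}$, $h=f_{b/2}$ and $f=\gamma g-\gamma'h(\cdot-\pi)$ with $\gamma=\frac{m(g)}{\mathcal E(g)}$, $\gamma'=\frac{m(h)}{\mathcal E(h)}$. Since $m(h(\cdot-\pi))=-m(h)$,
$$m(f)=\gamma m(g)+\gamma'm(h)=s,\qquad s:=\frac{m(g)^2}{\mathcal E(g)}+\frac{m(h)^2}{\mathcal E(h)} .$$
The interaction term satisfies $-2\gamma\gamma'\mathcal E(g,h(\cdot-\pi))\le C\gamma\gamma'\|g\|_1\|h\|_1\le C\varepsilon^2\gamma\gamma'\sqrt{\mathcal E(g)\mathcal E(h)}$ by Lemma 3(a), so $\mathcal E(f)\le s(1+C\varepsilon^2)$. Hence $S(N_{a,b})\ge s/(1+C\varepsilon^2)$, and $s\ge\frac\pi8(\sin^2a+\sin^2b)\ge\frac\pi8(a^2+b^2)(1-C\varepsilon^2)$ by Lemma 3(b). $\square$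

**Proof of Theorem 1.** $\Gamma_1$ has free set $N_{\varepsilon,0}$, so $S=\frac{\pi\varepsilon^2}8(1+O(\varepsilon^2))$. $\Gamma_2$ has free set $N_{\varepsilon/2,\varepsilon/2}$, so $S=\frac{\pi\varepsilon^2}{16}(1+O(\varepsilon^2))$. Lemma 4 gives $\lambda_2(\Gamma_1)=\Lambda(1-\varepsilon^2/4)+O(\varepsilon^3)$ and $\lambda_2(\Gamma_2)=\Lambda(1-\varepsilon^2/8)+O(\varepsilon^3)$. Therefore
$$\lambda_2(\Gamma_2)-\lambda_2(\Gamma_1)=\frac{\Lambda\varepsilon^2}8+O(\varepsilon^3)>0$$
for small $\varepsilon$, and the conjecture is false. $\blacksquare$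

## Polarization and the shape of every minimizer

It remains to prove the last claim of Theorem 2. Inequality (2) produces a good $\Gamma_{a,b}$ but does not say that a minimizer must be one. Instead of studying equality in a rearrangement, we use two-point symmetrization, which changes neither the $L^2$ norm nor the Dirichlet norm.

**Definition (polarization).** Let $\sigma$ be a reflection in a line through $0$, and $H$ one of the two open half-disks it exchanges. Put $u^H=\max(u,u\circ\sigma)$ on $H$ and $u^H=\min(u,u\circ\sigma)$ on $\sigma H$. For example, if $H=\{x>0\}\cap\mathcal B$ and $u=-x$, then $u^H=x$.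

Let $\Gamma\in\mathcal F_\ell$ with $\lambda_2(\Gamma)=\mathsf m=:\lambda$, Neumann part $N$, second eigenfunction $u$ and trace $f$.

**Step 1 (the polarized function generates an eigenfunction again).** On the line of reflection $u=u\circ\sigma$, so the pieces of $u^H$ fit together, and $u^H\in H^1$ is continuous in $\mathcal B$. Values and gradient norms are only permuted between $x$ and $\sigma x$ (where $u=u\circ\sigma$ the two gradients agree a.e.), hence $\|(u^H)_\pm\|_2=\|u_\pm\|_2$ and $\|\nabla(u^H)_\pm\|_2=\|\nabla u_\pm\|_2$. The trace of $u^H$ is nonzero on a set of measure $|\{f\ne0\}|\le\varepsilon$; let $M$ contain that set, $|M|=\varepsilon$. As in Step 2 of the rearrangement section, $\|\nabla u_\pm\|^2=\lambda\|u_\pm\|^2$. So every nonzero element of $\mathrm{span}((u^H)_+,(u^H)_-)\subset V_M$ has Rayleigh quotient $\lambda$, and $\lambda_2(M)\le\lambda=\mathsf m\le\lambda_2(M)$. This plane contains an element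
$$v=c_1(u^H)_+-c_2(u^H)_-\ne0$$
orthogonal to the first eigenfunction of $V_M$. It attains the minimum $\lambda_2(M)$ of the Rayleigh quotient on that orthogonal complement, so it is a $\lambda$-eigenfunction, hence real analytic in $\mathcal B$. Both $c_i$ are nonzero, since otherwise $v$ vanishes on one of the nonempty open sets $\{u^H>0\}$, $\{u^H<0\}$.

**Step 2 ($w=u-u\circ\sigma$ does not take both signs in $H$).** Suppose it does. Then $O=\{w>0\}\cap H$ and $O'=\{w<0\}\cap H$ are nonempty and open, with $u^H=u$ on $O$ and $u^H=u\circ\sigma$ on $O'$. Near a point of $O$ with $u\ne0$ we have $v=c_iu$ for some $i\in\{1,2\}$, so $v=c_iu$ in $\mathcal B$ by analyticity. Likewise $v=c_j\,u\circ\sigma$ in $\mathcal B$ for some $j$. So $u\circ\sigma=ku$, and applying $\sigma$ again, $k^2=1$. If $k=1$, then $w\equiv0$, a contradiction. If $k=-1$, then $w=2u$. On $O$ we have $u>0$, so $v=c_1u$ there and hence in $\mathcal B$. On $O'$ we have $u<0$ and $u^H=-u>0$, so $v=-c_1u$ there. Thus $u=0$ on $O'$, a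 contradiction.

**Step 3 ($u$ is even and angularly monotone).** By Step 2, $w\ge0$ or $w\le0$ in $H$. As $-\Delta w=\lambda w$, the strong maximum principle gives $w>0$, $w<0$ or $w\equiv0$ in $H$. Fix $r_0\in(0,1)$, rotate so that $u(r_0,\cdot)$ is maximal at $\theta=0$, and let $x_0$ be that point. For every open half-disk $H\ni x_0$ we have $w(x_0)\ge0$, so $w<0$ is impossible and $w\ge0$ in $H$. The half-disks containing $x_0$ are $\{\eta-\pi<\theta<\eta\}$ with $\eta\in(0,\pi)$, with reflection $\theta\mapsto2\eta-\theta$. So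
$$u(r,\theta)\ge u(r,2\eta-\theta)\qquad(0<\eta<\pi,\ \eta-\pi<\theta<\eta).$$
Letting $\eta\to0^+$ gives $u(r,\theta)\ge u(r,-\theta)$ for $\theta\in(-\pi,0)$, and $\eta\to\pi^-$ gives it for $\theta\in(0,\pi)$; so $u$ is even in $\theta$. For $0\le\theta_1<\theta_2\le\pi$, taking $\eta=\frac{\theta_1+\theta_2}2$ gives $u(r,\theta_1)\ge u(r,\theta_2)$. Hence $f$ is even and nonincreasing on $[0,\pi]$. Up to null sets $\{f>0\}$ and $\{f<0\}$ are arcs centred at $0$ and $\pi$ (possibly empty), of lengths $a,b$, and $\{f=0\}\cap[0,\pi]$ is an interval.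

**Step 4 ($f\ne0$ a.e. on $N$).** This identifies $N$. If $|\{f=0\}\cap N|>0$, then, $\{f=0\}$ being a.e. a union of at most two arcs and $N$ a finite union of open arcs, there is an open arc $A\subset N$ with $f=0$ a.e. on $A$. Take a small disk $D$ centred on $A$ with $D\cap\partial\mathcal B\subset A$, and extend $u$ by zero to $D\setminus\mathcal B$. The extension $\tilde u$ is in $H^1(D)$ because the trace vanishes on $A$. Each $\phi\in C_c^\infty(D)$, restricted to $\mathcal B$ and extended by zero within $\mathcal B$, lies in $V_N$, so $\int_D\nabla\tilde u\cdot\nabla\phi-\lambda\tilde u\phi=0$. So $\tilde u$ is a real analytic solution in $D$ which vanishes on an open set. Then $u=0$ in $D\cap\mathcal B$, and $u\equiv0$, a contradiction.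

**Step 5 (conclusion).** Also $f=0$ a.e. on $\Gamma$, so $N=\{f\ne0\}=N_{a,b}$ up to null sets, and $a+b=\varepsilon$. The open set $\Gamma\cap N_{a,b}$ is null, hence empty, so $\Gamma$ lies in the interior of $\partial\mathcal B\setminus N_{a,b}$, which is $\Gamma_{a,b}$. It has full measure there, and being a finite union of open arcs it equals $\Gamma_{a,b}$ up to finitely many points. Since $u$ is even and changes sign, it is not a first eigenfunction of the even sector, so
$$\lambda_2(\Gamma)\ge\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda_2(\Gamma_{a,b})=\lambda_2(\Gamma).$$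
This completes the proof of Theorem 2. $\blacksquare$

**Criterion (U).** If for some $a_0$ one has $\lambda_2^{ev}(\Gamma_{a,\varepsilon-a})>\lambda_2^{ev}(\Gamma_{a_0,\varepsilon-a_0})$ for all $a\in[0,\varepsilon]\setminus\{a_0,\varepsilon-a_0\}$, then $\Gamma_{a_0,\varepsilon-a_0}$ is the minimizer of $\lambda_2$ over $\mathcal F_\ell$, unique up to rotation and finitely many points.

*Proof.* Rotation by $\pi$ interchanges $a$ and $b$ and preserves evenness in $y$. For every $\Gamma\in\mathcal F_\ell$ there are $a,b$ with $\lambda_2(\Gamma)\ge\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda_2^{ev}(\Gamma_{a_0,\varepsilon-a_0})\ge\lambda_2(\Gamma_{a_0,\varepsilon-a_0})$, so $\Gamma_{a_0,\varepsilon-a_0}$ is a minimizer; taking $\Gamma=\Gamma_{a_0,\varepsilon-a_0}$ shows $\lambda_2^{ev}=\lambda_2$ for it. Any minimizer is, up to rotation and finitely many points, some $\Gamma_{a,b}$ with $\lambda_2=\lambda_2^{ev}$. If $a\notin\{a_0,\varepsilon-a_0\}$, its $\lambda_2$ would exceed $\lambda_2^{ev}(\Gamma_{a_0,\varepsilon-a_0})$,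 a contradiction. $\square$

## Stretching the arc by a Möbius flow: Theorem 3

Lemmas 4 and 5 give $\lambda_2(\Gamma_{a,b})=\Lambda\big(1-\frac{a^2+b^2}4\big)+O(\varepsilon^3)$. This almost proves Theorem 3, but not quite. The main terms for $\Gamma_{\varepsilon,0}$ and $\Gamma_{a,b}$ differ by $\frac\Lambda2ab$, and this is below the error $O(\varepsilon^3)$ once $\min(a,b)$ is much smaller than $\varepsilon^2$. A tiny second window is not excluded. What is needed is a comparison of arcs with *relative* precision down to length zero. We get it by deforming one arc into another through conformal maps, which leave $\mathcal E$ exactly unchanged.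

Let $\varepsilon$ be small and $\lambda_*:=\lambda_2^{ev}(\Gamma_{\varepsilon,0})$. Then $\lambda_*\ge\lambda_2(\Gamma_{\varepsilon,0})\ge9$ by Lemma 4. Also $\lambda_*<\Lambda$ by Lemma 1, since $f_{\varepsilon/2}$ is even with $m\ne0$ and $r_1\to\infty$ at $\Lambda$. Put $B=\mathcal E+R_{\lambda_*}$. By Lemma 2, $\frac12\mathcal E\le B\le2\mathcal E$ on functions whose support has measure at most $\varepsilon$. For $0<a\le\varepsilon$ let
$$T(a)=\sup\{m(f)^2/B(f):0\ne f\in X_{I_{a/2}}\text{ even}\}.$$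
Lemma 3 gives $ca^2\le T(a)\le Ca^2$. By definition of $\lambda_*$ and Lemma 1, $E_{\lambda_*}=B-\frac{r_1(\lambda_*)}\pi m^2\ge0$ on even $f\in X_{I_{\varepsilon/2}}$, that is,
$$\frac{r_1(\lambda_*)}\pi\,T(\varepsilon)\le1.\tag{10}$$

**Step 1 (the kernel of $R_{\lambda_*}$).** We need its singularity. Since $|f_k|^2=\frac1{4\pi^2}\iint f(\theta)f(\varphi)\cos k(\theta-\varphi)\,d\theta\,d\varphi$, we have $R_{\lambda_*}(f)=\iint f(\theta)f(\varphi)K(\theta-\varphi)\,d\theta\,d\varphi$ with
$$K(\psi)=-\frac{r_0}{2\pi}-\frac1\pi\sum_{k\ge2}r_k\cos k\psi=\frac{\lambda_*}{2\pi}\log\big|2\sin\tfrac\psi2\big|+K_1(\psi).$$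
The series converges in $L^2$, and the identity is Parseval's against the bounded function $\psi\mapsto\int f(\theta)f(\theta-\psi)d\theta$. We used $r_k=\frac{\lambda_*}{2k}-\frac{\lambda_*}{2k^2}+O(k^{-3})$ and $\sum_{k\ge1}\frac{\cos k\psi}k=-\log|2\sin\frac\psi2|$. So $K_1$ is a trigonometric polynomial, plus a multiple of $\sum k^{-2}\cos k\psi$ (a quadratic polynomial on $[0,2\pi]$), plus a cosine series with $O(k^{-3})$ coefficients. It is Lipschitz, and $C^1$ on $(0,2\pi)$, uniformly in $\lambda_*\in[9,\Lambda)$. Thus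
$$|K(\psi)|\le C(1+|\log|\psi||),\qquad|K'(\psi)|\le\frac C{|\psi|}\qquad(0<|\psi|\le\tfrac\pi2).$$

**Step 2 (the flow).** The aim of Steps 2 to 4 is
$$T(\varepsilon)\ge(\varepsilon/a)^{3/2}\,T(a)\qquad(0<a\le\varepsilon).\tag{11}$$
Let $f\in X_{I_{a/2}}$ be even with $m(f)>0$ and $m(f)^2\ge\frac12T(a)B(f)$. For $s\ge1$ define $\theta_s$ by $\tan(\theta_s(x)/2)=s\tan(x/2)$. This is the dilation by $s$ in the half-plane model, hence the boundary map of a Möbius automorphism of $\mathcal B$. Put $F_s(\theta_s(x))=f(x)$. Then $F_s$ is even, supported in an arc of length $a_s$ with $\tan(a_s/4)=s\tan(a/4)$, and $\mathcal E(F_s)=\mathcal E(f)$. Let $s$ run up to $s_\varepsilon=\tan(\varepsilon/4)/\tan(a/4)$, where $a_s=\varepsilon$; since $\tan t/t$ increases, $s_\varepsilon\ge\varepsilon/a$. Write $'=d/d\log s$. Differentiating the definition gives $\theta_s'=\sin\theta_s$, hence $(\partial_x\theta_s)'=\cos\theta_s\,\partial_x\theta_s$.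

**Step 3 (growth of the first mode).** We show $(\log m_s)'\ge1-C\varepsilon^2$ for $m_s:=m(F_s)=\int f\cos\theta_s\,\partial_x\theta_s\,dx$. By Step 2,
$$m_s'=\int F_s\cos2\theta\,d\theta\ge m_s-Ca_s^2\|F_s\|_1 ,$$
since $|\cos\theta-\cos2\theta|\le C\theta^2$. By Lemma 3(a), $\|F_s\|_1\le C\tan(a_s/4)\mathcal E(f)^{1/2}\le Csa\,\mathcal E(f)^{1/2}\le Cs\,m_1$, because $m_1^2\ge\frac12T(a)B(f)\ge ca^2\mathcal E(f)$. So $(m_s/s)'\ge-Ca_s^2m_1$. As $a_\tau\le4\tau\tan(a/4)$,
$$\int_1^sa_\tau^2\,\frac{d\tau}\tau\le8s^2\tan^2(a/4)=8\tan^2(a_s/4)\le C\varepsilon^2 .$$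
Hence $m_s\ge\frac12s\,m_1$ for small $\varepsilon$. Therefore $(\log m_s)'\ge1-Ca_s^2\,\frac{s\,m_1}{m_s}\ge1-C\varepsilon^2$.

**Step 4 (the denominator hardly moves).** Put $B_s:=B(F_s)=\mathcal E(f)+R_{\lambda_*}(F_s)$. Write $R_{\lambda_*}(F_s)$ as an integral over the original variables $x,x'$ and differentiate. For $s\in[1,s_\varepsilon]$ the maps $\theta_s$ are uniformly bi-Lipschitz with constants depending on $a,\varepsilon$, so differentiation is justified by the dominating function $C_{a,\varepsilon}|f(x)f(x')|(1+|\log|x-x'||)$. The result is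
$$R_{\lambda_*}(F_s)'=\iint F_s(\theta)F_s(\varphi)\big[(\cos\theta+\cos\varphi)K(\theta-\varphi)+(\sin\theta-\sin\varphi)K'(\theta-\varphi)\big]d\theta\,d\varphi .$$
By Step 1 the bracket is at most $C(1+|\log|\theta-\varphi||)$ in absolute value. On an arc of length at most $\varepsilon$, $\sup_\theta\int(1+|\log|\theta-\varphi||)d\varphi\le C\varepsilon(1+|\log\varepsilon|)$. Schur's test and Lemma 2 give
$$|R_{\lambda_*}(F_s)'|\le C\varepsilon(1+|\log\varepsilon|)\|F_s\|_2^2\le C\varepsilon\,\mathcal E(f)\le C\varepsilon B_s .$$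
Together with Step 3, $(\log(m_s^2/B_s))'\ge2-C\varepsilon\ge\frac32$ for small $\varepsilon$. Integrating over $\log s$ from $0$ to $\log s_\varepsilon$ gives $T(\varepsilon)\ge s_\varepsilon^{3/2}m(f)^2/B(f)\ge(\varepsilon/a)^{3/2}m(f)^2/B(f)$; take the supremum over $f$ to obtain (11).

**Step 5 (two arcs leave $E_{\lambda_*}$ positive).** Let $a,b>0$, $a+b=\varepsilon$, $x=a/\varepsilon$, $y=b/\varepsilon$. Let $f=g+h\in X_{N_{a,b}}$ be even, with $g,h$ living on the arcs at $0,\pi$; put $B_1=B(g)$, $B_2=B(h)$. Between the two arcs the kernels of $\mathcal E$ and $R_{\lambda_*}$ are bounded, so Lemma 3(a) gives $|B(g,h)|\le C\|g\|_1\|h\|_1\le Cab\sqrt{B_1B_2}$. By rotation invariance of $B$, $|m(g)|\le\sqrt{T(a)B_1}$ and $|m(h)|\le\sqrt{T(b)B_2}$. Put $\tau_a=T(a)/T(\varepsilon)\le x^{3/2}$ and $\tau_b=T(b)/T(\varepsilon)\le y^{3/2}$, by (11). With (10),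
$$E_{\lambda_*}(f)\ge(1-\tau_a)B_1+(1-\tau_b)B_2-2\big(\sqrt{\tau_a\tau_b}+Cab\big)\sqrt{B_1B_2}.$$
This is a quadratic form in $(\sqrt{B_1},\sqrt{B_2})$, and we check its determinant. Since $x^{3/2}<x$ and $y^{3/2}<y$,
$$(1-\tau_a)(1-\tau_b)>(1-x)(1-y)=xy .$$
On the other side, using $xy\le\frac14$,
$$\big(\sqrt{\tau_a\tau_b}+Cab\big)^2\le\big((xy)^{3/4}+C\varepsilon^2xy\big)^2=xy\big((xy)^{1/4}+C\varepsilon^2(xy)^{1/2}\big)^2\le xy\Big(\frac1{\sqrt2}+C\varepsilon^2\Big)^2<xy$$
for small $\varepsilon$, independently of $a,b$. So $E_{\lambda_*}(f)\ge c_{a,b}(B_1+B_2)$ with some $c_{a,b}>0$. An exponent larger than $1$ in (11) is what makes this work; with exponent $1$ the two sides would already balance without the interaction term.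

**Step 6 (strict inequality of eigenvalues).** For $\lambda\downarrow\lambda_*$ we have $\sup_k|d_k(\lambda)-d_k(\lambda_*)|\to0$: for $k\ge2$ by (4), for $k=0,1$ by continuity. Also $\|f\|_2^2=\|g\|_2^2+\|h\|_2^2\le C(B_1+B_2)$. Hence $E_\lambda\ge0$ on even $f\in X_{N_{a,b}}$ for some $\lambda\in(\lambda_*,\Lambda)$, and Lemma 1 gives $\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda>\lambda_*=\lambda_2^{ev}(\Gamma_{\varepsilon,0})$. This holds for all $a\in(0,\varepsilon)$, so Criterion (U) with $a_0=\varepsilon$ proves Theorem 3. $\blacksquare$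

## Short clamped arcs and distributions on them: Theorem 4

Now $\ell$ is small. Put $\beta=\ell/4$. The set $\Gamma_{a,b}$ consists of two arcs $D_\pm$ of half-length $\beta$ centred at $\pm\omega$, where
$$\omega=\frac\pi2+t,\qquad t=\frac{a-b}4,\qquad|t|\le\frac\pi2-\beta$$
(up to one point if $ab=0$). The value $t=0$ is $\Gamma_2$. By Criterion (U) we must bound $\lambda_2^{ev}(\Gamma_{a,b})$ from *below* for $t\ne0$. Trial functions in $V_M$ only bound eigenvalues from above. For lower bounds we use trial objects outside $V_M$: distributions carried by the clamped set.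

Let $\mathcal J=[\mu,\mu+1]$; note $\mu+1<j_{0,1}^2<j_{2,1}'^2$. On $\mathcal J$:

* $d_0=-r_0\le-c$.
* $d_k\ge ck$ for $k\ge2$. Indeed $r_k$ decreases in $k$ by (3), and $d_2=2-r_2\ge c>0$ because $\sqrt\lambda<j_{2,1}'$; so $d_k\ge k-r_2\ge(1-\frac{r_2}2)k$.
* $d_1(\mu)=0$, and $d_1'=-r_1'<0$ is bounded.

The Neumann eigenvalues with eigenfunctions even in $y$ are $0,\mu$ (each simple in this sector), and then numbers $\ge j_{2,1}'^2$. So for $\lambda\in(\mu,\mu+1]$ exactly two of them are below $\lambda$, and $\lambda$ is neither a Neumann nor a Dirichlet eigenvalue.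

**Lemma 6.** Let $\lambda\in(\mu,\mu+1]$, let $M$ be symmetric under $y\mapsto-y$, and let $q\in H^{-1/2}(\partial\mathcal B)$ be real, even, with $\langle q,f\rangle=0$ for all even $f\in X_M$. With $\hat q_k=\langle q,e^{-ik\theta}\rangle$ let $G_\lambda(q)=\frac1{2\pi}\sum_k|\hat q_k|^2/d_k(\lambda)$. If $G_\lambda(q)<0$, then $\lambda_2^{ev}(M)\ge\lambda$; if moreover $\lambda<\mu+1$, then $\lambda_2^{ev}(M)>\lambda$.

*Proof.* As $\lambda$ is not a Neumann eigenvalue, there is a unique $w\in H^1$ with $Q_\lambda(w,\phi)=\langle q,\phi|_{\partial\mathcal B}\rangle$ for all $\phi\in H^1$, and $w$ is even. Take $\phi=\frac{J_{|k|}(zr)}{J_{|k|}(z)}e^{-ik\theta}$. Green's formula gives $Q_\lambda(w,\phi)=\int w\,\partial_n\phi=2\pi d_kw_k$, where $w_k$ are the Fourier coefficients of the trace of $w$. So $2\pi d_kw_k=\hat q_k$, and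
$$Q_\lambda(w)=\langle q,w\rangle=\sum_kw_k\overline{\hat q_k}=G_\lambda(q)<0 .$$
Let $Z\subset V_M^{ev}$ be negative definite for $Q_\lambda$. Then $Q_\lambda(\zeta,w)=\langle q,\zeta|_{\partial\mathcal B}\rangle=0$ for $\zeta\in Z$. So $w\notin Z$, since $Q_\lambda(w,w)\ne0$, and $Z\oplus\mathbb Rw$ is negative definite in the even part of $H^1$. By (1) for the Neumann problem, $\dim Z+1\le2$. Thus $n_-(Q_\lambda|_{V_M^{ev}})\le1$, that is, $\lambda_2^{ev}(M)\ge\lambda$. Finally $\lambda'\mapsto G_{\lambda'}(q)$ is continuous on $(\mu,\mu+1]$ by dominated convergence ($d_k\ge ck$ for $k\ge2$, and $\sum|\hat q_k|^2/(1+|k|)<\infty$). So if $\lambda<\mu+1$, it is still negative at some $\lambda'>\lambda$. $\square$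

As an example, $M=\emptyset$ admits $q=\cos\theta$, with $G_\lambda(q)=\pi/d_1(\lambda)<0$ on $(\mu,\mu+1]$. The lemma then says $\lambda_2^{ev}(\emptyset)\ge\mu+1$; the true value is $\Lambda$.

**Step 1 (the value $\nu=\lambda_2^{ev}(\Gamma_2)$).** Let $t=0$ and let $\nu$ be the lowest eigenvalue on $V_{N_{\varepsilon/2,\varepsilon/2}}$ among functions odd in $x$. Its eigenfunction $u_*$ can be taken positive in $\{x>0\}$; it is simple in that sector, hence even in $y$.

To bound $\nu$, let $v=J_1(\sqrt\mu r)\cos\theta$ and $\chi=\min(1,(\mathrm{dist}/\beta-1)_+)$, where $\mathrm{dist}$ is the distance to $\{(0,\pm1)\}$. Points of $D_\pm$ have $\mathrm{dist}\le\beta$, so $v\chi$ is admissible. As $v$ is a Neumann eigenfunction, $Q_\mu(v\chi)=\int v^2|\nabla\chi|^2$. On the support of $\nabla\chi$ we have $|v|\le C|x|\le C\beta$, $|\nabla\chi|=\beta^{-1}$, and the area is at most $C\beta^2$; so $Q_\mu(v\chi)\le C\beta^2$. Conversely $\mu$ is the lowest odd-in-$x$ Neumann eigenvalue, simple there with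 eigenfunction $v$. So $\nu\ge\mu$, with equality only if $u_*$ is a multiple of $v$, which does not vanish a.e. on $D_\pm$. Hence $\mu<\nu\le\mu+C\beta^2$; for small $\beta$, $\nu<\mu+1$ and
$$\delta:=-d_1(\nu)\in(0,C\beta^2].\tag{12}$$

In the even-in-$y$ sector of $\Gamma_2$ the odd-in-$x$ eigenvalues are $\ge\nu$, with $\nu$ attained. The even-in-$x$ ones from the second on are $\ge j_{2,1}'^2>\nu$ by comparison with the Neumann problem in that sector ($0$, then $j_{2,1}'^2$). The first even-in-$x$ eigenvalue is $\lambda_1(\Gamma_2)\le\nu$. So $\lambda_2^{ev}(\Gamma_2)=\nu$.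

**Step 2 (the normal derivative of $u_*$ as a measure).** This is the distribution that is exactly critical at $t=0$. Let $\langle q_*,\phi|_{\partial\mathcal B}\rangle=Q_\nu(u_*,\phi)$. By the symmetry in $x$, $u_*$ satisfies the eigenvalue equation against all of $V_{N_{\varepsilon/2,\varepsilon/2}}\supset H_0^1$. So $q_*\in H^{-1/2}$ is well defined on traces and annihilates $X_{N_{\varepsilon/2,\varepsilon/2}}$. It is supported in $\overline{D_+}\cup\overline{D_-}$, odd in $x$, even in $y$, and nonzero since $\nu$ is not a Neumann eigenvalue.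

It has a sign on $\{x>0\}$. For $0\le\phi\in C^1$ with compact support in $\overline{\mathcal B}\cap\{x>0\}$, test the eigenvalue equation with the odd-in-$x$ extension of $\phi\min(u_*/\eta,1)$:
$$\int_{x>0}\nabla u_*\cdot\nabla\phi\,\min\!\big(\tfrac{u_*}\eta,1\big)+\frac1\eta\int_{\{x>0,\,u_*<\eta\}}\phi|\nabla u_*|^2=\nu\int_{x>0}u_*\phi\min\!\big(\tfrac{u_*}\eta,1\big).$$
The second term is $\ge0$, so $\eta\to0$ gives $\langle q_*,\phi\rangle\le0$. Thus $q_*$ is a nonpositive Radon measure on $\partial\mathcal B\cap\{x>0\}$. Near the midpoints of $D_\pm$ boundary regularity shows that it is the smooth function $\partial_nu_*$. So on $\overline{D_+}$, in the coordinate $\theta=\frac\pi2+\xi$ (where $x>0$ means $\xi<0$), $q_*$ is an odd finite signed measure on $[-\beta,\beta]$, nonnegative on $\xi>0$ and not identically zero there. Let $p_o$ be its positive multiple with $\int\sin\xi\,dp_o=1$. Since $\sin\xi\,dp_o\ge0$ and $|\xi|\le\frac\pi2|\sin\xi|$,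
$$\int|\xi|\,d|p_o|\le\frac\pi2.\tag{13}$$
Let also $p_e=\frac1{2\beta}d\xi$ on $[-\beta,\beta]$ and $s_\beta=\int\cos\xi\,dp_e=\frac{\sin\beta}\beta\ge\frac12$.

**Step 3 (admissible $q$ for every $t$).** For $p=c_op_o+c\,p_e$ (with $c_o=0$ if $|t|>\frac12$) let $q$ be $p$ placed at $\theta=\omega+\xi$ on $\overline{D_+}$, plus its mirror image under $\theta\mapsto-\theta$. Then $q$ is real, even and in $H^{-1/2}$, and it annihilates $f\in X_{N_{a,b}}$. For $p_e$ this is clear, as $f=0$ a.e. on $D_\pm$. For $p_o$ let $\chi$ be a smooth cutoff on the circle equal to $1$ near the position of $\overline{D_+}$ at $t=0$ and $0$ near that of $\overline{D_-}$. Then $\chi f(\cdot+t)\in X_{N_{\varepsilon/2,\varepsilon/2}}$, so $\langle q_*,\chi f(\cdot+t)\rangle=0$. The mirrored part is handled in the same way.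

With $P_k=\int\cos k(\omega+\xi)\,dp$ we have $\hat q_k=2P_k$, so at $\lambda=\nu$
$$\frac\pi4G_\nu(q)=-\frac{P_1^2}\delta+A_t(p),\qquad A_t(p)=\frac{P_0^2}{2d_0}+\sum_{k\ge2}\frac{P_k^2}{d_k},\tag{14}$$
and by parity
$$P_1=-\int\sin(t+\xi)\,dp=-(c_o\cos t+c\,s_\beta\sin t).\tag{15}$$
For $t=0$ and $p=p_o$, $q$ is a multiple of $q_*$, so the $w$ of Lemma 6 is a multiple of $u_*$, and $Q_\nu(u_*)=0$. So $G_\nu(q)=0$, and since $P_1=-1$,
$$A_0(p_o)=\frac1\delta.\tag{16}$$

**Which combination?** Neither measure suffices alone near $t=0$. For $p=p_e$ at $t=0$ we have $P_1=0$ by (15), while for even $k\le1/\beta$ we have $|P_k|=\frac{\sin k\beta}{k\beta}\ge\sin1$ and $d_k\le k$. So $A_0(p_e)\ge c\log\frac1\beta-C>0$ for small $\beta$, and by continuity in $t$, $G_\nu(q)>0$ for $t$ near $0$. For $p=p_o$, (15) and the bound $A_t(p_o)\le\frac1\delta+Ct^2$ proved in Step 5 give only $\frac\pi4G_\nu(q)\le\frac{\sin^2t}\delta+Ct^2$, which has no sign. The loss $\frac{\sin^2t}\delta$ comes from $P_1^2=\cos^2t<1$.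 Adding a multiple $c$ of $p_e$ of size $t$ raises $P_1^2$ by about $2ct$, which enters divided by $\delta$. The cost is then only $c^2A_t(p_e)$ and a cross term. The next three steps bound these; all are at $\lambda=\nu$.

**Step 4 (cost of $p_e$, and the kernel).** For $p_e$, $|P_k|=|\cos k\omega\,\frac{\sin k\beta}{k\beta}|\le\min(1,\frac1{k\beta})$ and $d_0<0$, so for all $t$
$$A_t(p_e)\le C\sum_{k\ge2}\frac1k\min\big(1,(k\beta)^{-2}\big)\le CL,\qquad L:=1+\log\frac1\beta.\tag{17}$$
Next let
$$h(\zeta)=\frac1{2d_0}+\sum_{k\ge2}\frac{\cos k(\pi+\zeta)}{d_k},$$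
which is even in $\zeta$. We claim $\|h\|_{C^4([-\pi/2,\pi/2])}\le C$, with uniform convergence of the series there. Iterate (5) three times and replace $r_{k+3}=O(1/k)$ by $0$. Each iteration multiplies the error by $O(k^{-2})$, so $r_k$ is a rational function of $k$ plus $O(k^{-7})$. Hence $\frac1{d_k}=\frac1{k-r_k}=\sum_{n=1}^5c_n(\lambda)k^{-n}+O(k^{-6})$, uniformly on $\mathcal J$ with bounded $c_n$. The remainder contributes a $C^4$ function. Each $\sum_{k\ge2}k^{-n}\cos k\psi$ is smooth on $(0,2\pi)$: for $n=1$ it is $-\log|2\sin\frac\psi2|-\cos\psi$; for $n=2$ it is a polynomial minus $\cos\psi$; for larger $n$ integrate twice. Here $\psi=\pi+\zeta\in[\frac\pi2,\frac{3\pi}2]$, where the series with $n=1$ converges uniformly by Dirichlet's test and the others absolutely.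

**Step 5 (moving $p_o$ costs only $t^2$).** Let $|t|\le\frac12$ and $\beta$ be so small that $|2t+\xi+\xi'|\le1+2\beta\le\frac\pi2$. Put $b_k=\int\sin k\xi\,dp_o$ and $s_k=\int\cos k\xi\,dp_e$. For $p_o$, $P_k=-\sin(k\omega)b_k$, so $P_0=0$; for $p_e$, $P_k=\cos(k\omega)s_k$. Then
$$A_t(p_o)=\sum_{k\ge2}\frac{\sin^2(k\omega)\,b_k^2}{d_k}=\frac12\sum_{k\ge2}\frac{b_k^2}{d_k}+\Phi(t),\qquad\Phi(t)=-\frac12\sum_{k\ge2}\frac{\cos(2k\omega)\,b_k^2}{d_k}.$$
The first sum is finite because $p_o\in H^{-1/2}$, and it does not depend on $t$. Since $2\omega=\pi+2t$ and $\iint\cos k(2\omega+\xi+\xi')\,dp_o\,dp_o=\mathrm{Re}\big(e^{2ik\omega}(ib_k)^2\big)=-\cos(2k\omega)b_k^2$, while the constant in $h$ integrates to zero,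
$$\Phi(t)=\frac12\iint h(2t+\xi+\xi')\,dp_o(\xi)\,dp_o(\xi').$$
$\Phi$ is even in $t$, because $\cos2k\omega=(-1)^k\cos2kt$. We have $\Phi''(t)=2\iint h''(2t+\xi+\xi')\,dp_o\,dp_o$. By oddness of $p_o$ in both variables this double integral is one over $\xi,\xi'>0$ of a mixed second difference,
$$h''(2t+\xi+\xi')-h''(2t-\xi+\xi')-h''(2t+\xi-\xi')+h''(2t-\xi-\xi')=\int_{-\xi}^{\xi}\!\int_{-\xi'}^{\xi'}h''''(2t+\eta+\eta')\,d\eta'\,d\eta,$$
of modulus at most $4\xi\xi'\|h''''\|_\infty$. With (13), $|\Phi''|\le C$. As $\Phi'(0)=0$, (16) gives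
$$A_t(p_o)\le\frac1\delta+Ct^2.\tag{18}$$

**Step 6 (the cross term).** For $|t|\le\frac12$ the polar form is
$$A_t(p_o,p_e)=-\frac12\sum_{k\ge2}\frac{\sin(2k\omega)\,b_ks_k}{d_k}=\frac12\iint h(2t+\xi+\xi')\,dp_o(\xi)\,dp_e(\xi').$$
At $t=0$ it vanishes, since $\sin k\pi=0$. Its $t$-derivative is $\iint h'(2t+\xi+\xi')\,dp_o\,dp_e$. By oddness of $p_o$ this is an integral of first differences in $\xi$, so it is at most $\|h''\|_\infty\int|\xi|\,d|p_o|\le C$. Hence
$$|A_t(p_o,p_e)|\le C|t|.\tag{19}$$

**Step 7 (negativity for every $t\ne0$).** *Case $0<|t|\le\frac12$.* Take $p=p_o+c\,p_e$ with $c=2\tan t/s_\beta$, so $|c|\le C|t|$. By (15),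
$$|P_1|=\cos t+\frac{2\sin^2t}{\cos t}=\frac{1+\sin^2t}{\cos t}\ge1+\sin^2t,\qquad P_1^2\ge1+2\sin^2t .$$
As $A_t(p)=A_t(p_o)+2c\,A_t(p_o,p_e)+c^2A_t(p_e)$, from (14), (17), (18), (19), (12),
$$\frac\pi4G_\nu(q)\le-\frac{1+2\sin^2t}\delta+\frac1\delta+Ct^2+CLt^2\le t^2\Big(-\frac{c_1}{\beta^2}+CL\Big)<0$$
for small $\beta$, uniformly in $t$; here $c_1>0$ is an absolute constant.

*Case $\frac12\le|t|\le\frac\pi2-\beta$.* Take $p=p_e$. By (15) and (17), $\frac\pi4G_\nu(q)\le-\frac{s_\beta^2\sin^2(1/2)}\delta+CL<0$ for small $\beta$, since $\delta\le C\beta^2$.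

In both cases Lemma 6 with $\lambda=\nu<\mu+1$ and $M=N_{a,b}$ gives $\lambda_2^{ev}(\Gamma_{a,b})>\nu=\lambda_2^{ev}(\Gamma_2)$ whenever $a\ne b$. Criterion (U) with $a_0=\varepsilon/2$ proves Theorem 4. $\blacksquare$
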